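\title{Counting closed geodesics on aspherical manifolds:\\ the Wall and the $L^2$-Euler characteristic}

\begin{abstract}
Let $X$ be a closed aspherical manifold, $\beta=[\gamma]$ a nontrivial free homotopy class of loops, and $g$ a Finsler metric whose closed geodesics in the class $\beta$ form a compact set. These geodesics have a rational count $F(g,\beta)$, and it has been conjectured that the group $Q_\beta=C(\gamma)/\langle\gamma\rangle$, the centralizer of $\gamma$ in $\pi_1(X)$ modulo $\gamma$, has a Wall Euler characteristic equal to $F(g,\beta)$. We disprove this in every dimension at least $7$. The basic example is a circle bundle over a compact arithmetic quotient of the Siegel upper half space of genus $2$, with $\beta$ a multiple of the fiber; there every finite-index subgroup of $Q_\beta$ has torsion. We also prove the formula that does hold: $F(g,\beta)$ is the $L^2$-Euler characteristic of $Q_\beta$, and the conjectured statement is true exactly when $Q_\beta$ is virtually torsion-free.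
\end{abstract}

\section{The count, the conjecture, and the results}\label{sec:intro}

\subsection*{Geodesic strings}
Let $X$ be a closed connected manifold with a Riemann--Finsler metric $g$: a norm $\|\cdot\|_g$ on the tangent spaces, positively homogeneous and smooth off the zero section, whose square has positive definite fiberwise Hessian. Riemannian metrics are examples; we do not require $\|-v\|_g=\|v\|_g$. Fix a nontrivial free homotopy class $\beta$ of loops, and let $L_\beta X$ be the space of $H^1$ loops $x\colon\mathbb{R}/\mathbb{Z}\to X$ in the class $\beta$. The circle $S^1=\mathbb{R}/\mathbb{Z}$ acts on $L_\beta X$ by $x\mapsto x(\cdot+u)$ and preserves the energy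
\[
E_g(x)=\int_0^1\|x'(t)\|_g^2\,dt .
\]
The critical points of $E_g$ are the closed geodesics of constant speed and period $1$; for these, $E_g$ is the square of the length. A \emph{geodesic string} $o$ is the $S^1$-orbit of such a geodesic, a critical circle of $E_g$. Its Morse index $\operatorname{morse}(o)$ is the Morse--Bott index of this circle, and $o$ is \emph{nondegenerate} if the kernel of the Hessian is just the tangent line of the circle. Its multiplicity $\operatorname{mult}(o)$ is the order of its isotropy group in $S^1$, that is, the number of times the geodesic runs through the underlying prime closed geodesic.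

The metric $g$ is \emph{$\beta$-regular} if all its class $\beta$ strings are nondegenerate. If moreover there are finitely many of them, put
\begin{equation}\label{eq:count}
F(g,\beta)=\sum_o\frac{(-1)^{\operatorname{morse}(o)}}{\operatorname{mult}(o)}\in\mathbb{Q}.
\end{equation}
The metric $g$ is \emph{$\beta$-taut} if the set of its class $\beta$ closed geodesics is compact, with bounded lengths; equivalently, the corresponding set of closed orbits of the geodesic flow is compact. For every $\beta$-taut $g$ the number $F(g,\beta)\in\mathbb{Q}$ is defined through the Fuller index of the geodesic flow, a weighted count of a compact family of periodic orbits that does not change under small perturbations of the flow. It agrees with \eqref{eq:count} when \eqref{eq:count} is defined. We use the Fuller index only through the following standard consequence of its homotopy invariance, of its value at nondegenerate orbits, and of the bumpy metric theorem.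

\begin{itemize}
\item[(F)] Let $g$ be $\beta$-taut with all class $\beta$ closed geodesics of length less than $b$, and let $c>b$. If $g'$ is $C^\infty$-close enough to $g$ and all its class $\beta$ closed geodesics of length at most $c$ are nondegenerate, then $F(g,\beta)=\sum_o(-1)^{\operatorname{morse}(o)}/\operatorname{mult}(o)$, summed over the finitely many class $\beta$ strings of $g'$ of length less than $c$. Such Finsler metrics $g'$ exist arbitrarily close to $g$.
\end{itemize}

\subsection*{Which answer to expect}
The energy descends to $L_\beta X/S^1$, where each string is a single critical point with isotropy group $\mathbb{Z}/\operatorname{mult}(o)$. So \eqref{eq:count} has the shape of a Morse count on an orbifold, each point weighted by the reciprocal of the order of its isotropy group, and it should compute an orbifold Euler characteristic of $L_\beta X/S^1$. The homotopy-theoretic model of that quotient is the Borel construction $(L_\beta X)_{hS^1}=L_\beta X\times_{S^1}ES^1$. When $X$ is aspherical, write $\Pi=\pi_1(X)$, let $\gamma\in\Pi$ represent $\beta$, let $C=C_\Pi(\gamma)$ be its centralizer, and set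
\[
Q_\beta=C/\langle\gamma\rangle .
\]
The Borel construction is then a $K(Q_\beta,1)$ (Corollary~\ref{cor:borel}), so $F(g,\beta)$ should be an Euler characteristic of the group $Q_\beta$. This group usually has torsion, since a root $\delta^m=\gamma$ gives an element of order $m$, and the classical Euler characteristic for groups with torsion is Wall's; see \cite[Ch.~IX]{Brown}. A group $Q'$ is \emph{of type FL} if the trivial module $\mathbb{Z}$ has a finite resolution by finitely generated free $\mathbb{Z}[Q']$-modules. A group $Q$ is \emph{Wall--Euler finite} if it has a finite-index subgroup $Q'$ of type FL, and then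
\[
\chi_{\mathrm{Wall}}(Q)=\frac{\chi(Q')}{[Q:Q']},\qquad \chi(Q')=\sum_i(-1)^i\operatorname{rank}H_i(Q';\mathbb{Z}),
\]
which does not depend on $Q'$. A space is Wall--Euler finite if it is homotopy equivalent to a $K(Q,1)$ with $Q$ Wall--Euler finite, and its Wall Euler characteristic is that of $Q$.

For $X=\mathbb{R}/\mathbb{Z}$ and $\gamma=m\ge1$, the geodesics $t\mapsto mt+a$ form one nondegenerate string of index $0$ and multiplicity $m$, so $F=1/m$; and $Q_\beta=\mathbb{Z}/m$ contains the trivial group with index $m$, so $\chi_{\mathrm{Wall}}(Q_\beta)=1/m$. For the flat torus $T^2$ and $\gamma$ equal to $m$ times a primitive vector, the metric is taut but not regular, the strings are parametrized by a circle, and $Q_\beta\cong\mathbb{Z}/m\times\mathbb{Z}$ has $\chi_{\mathrm{Wall}}=\chi(\mathbb{Z})/m=0$; this matches the picture of a circle of strings breaking up into equally many minima and maxima. The following conjecture is posed in \cite{Savelyev}.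

\medskip
\noindent\textbf{Conjecture.} \emph{Let $X$ be a closed aspherical manifold and $\beta$ a nontrivial free homotopy class, and suppose that $X$ admits a $\beta$-taut metric. Then $(L_\beta X)_{hS^1}$ is Wall--Euler finite, and $F(g,\beta)=\chi_{\mathrm{Wall}}((L_\beta X)_{hS^1})$ for every $\beta$-taut metric $g$. Equivalently, $Q_\beta$ is Wall--Euler finite, and $F(g,\beta)=\chi_{\mathrm{Wall}}(Q_\beta)$ for every $\beta$-taut metric $g$.}
\medskip

\subsection*{Results}
A group of type FL has finite cohomological dimension and is therefore torsion-free \cite[VIII.2]{Brown}. So the Conjecture contains the claim that a taut metric forces $Q_\beta$ to be \emph{virtually torsion-free}, that is, to have a torsion-free subgroup of finite index. This claim is false.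

\begin{theorem}\label{thm:counter}
There is a closed aspherical Riemannian $7$-manifold $X$ whose group $\pi_1(X)$ has an infinite cyclic central subgroup $\langle z\rangle$ such that, for every $m\ge3$ and $\beta=[z^m]$:
\begin{enumerate}
\item $X$ has a $\beta$-taut Riemannian metric;
\item every finite-index subgroup of $Q_\beta=\pi_1(X)/\langle z^m\rangle$ contains nontrivial torsion.
\end{enumerate}
Hence $Q_\beta$ is not Wall--Euler finite, and the Conjecture fails. Products of $X$ with flat tori give counterexamples in every dimension $\ge7$.
\end{theorem}

The orbifold heuristic is nevertheless correct once the Euler characteristic is measured in a way that needs no torsion-free subgroup. The $L^2$-Euler characteristic $\chi^{(2)}$, recalled in Section~\ref{sec:morse}, does this: it gives a cell with finite stabilizer of order $m$ the weight $1/m$ directly.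

\begin{theorem}\label{thm:formula}
Let $X$ be closed aspherical, $\beta$ nontrivial, and $g$ a $\beta$-taut metric.
\begin{enumerate}
\item The trivial module $\mathbb{Q}$ has a finite resolution by finitely generated projective $\mathbb{Q}[Q_\beta]$-modules, and $F(g,\beta)=\chi^{(2)}(Q_\beta)$. In particular, $F(g,\beta)$ does not depend on $g$.
\item $Q_\beta$ is Wall--Euler finite if and only if it is virtually torsion-free, and then $F(g,\beta)=\chi_{\mathrm{Wall}}(Q_\beta)$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:counter} occupies Sections~\ref{sec:bundles}--\ref{sec:counter} and does not use Theorem~\ref{thm:formula}, which is proved in Section~\ref{sec:morse}. Section~\ref{sec:cover} serves both, and Section~\ref{sec:consequences} combines them.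

\section{A contractible space with an action of $Q_\beta$}\label{sec:cover}

In this section $X$ is closed aspherical with universal cover $\tilde X$, and $L=L_\beta X$, $Q=Q_\beta$. The group $\Pi$ has finite cohomological dimension, so it is torsion-free, and $\gamma\ne1$ has infinite order. We want to present $L/S^1$ as the quotient of a contractible space by $Q$. The obstacle is that $S^1$ does not act freely on $L$; it disappears on the right covering space. Let
\[
\mathcal{P}=\{\sigma\colon\mathbb{R}\to\tilde X\ \text{locally } H^1 :\ \sigma(t+1)=\gamma\sigma(t)\ \text{for all } t\}.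
\]
The group $C$ acts on $\mathcal{P}$ by deck transformations and $\mathbb{R}$ acts by shifts $\sigma\mapsto\sigma(\cdot+u)$. The two actions commute, and the shift by $1$ is the action of $\gamma$. Hence $\bar{\mathcal{P}}=\mathcal{P}/\langle\gamma\rangle$ carries commuting actions of $Q$ and of $S^1=\mathbb{R}/\mathbb{Z}$. Put $\mathcal{Y}=\bar{\mathcal{P}}/S^1$, a space with an action of $Q$.

\begin{lemma}\label{lem:cover}
\begin{enumerate}
\item $\bar{\mathcal{P}}\to L$ is an $S^1$-equivariant regular covering with group $Q$. The space $\bar{\mathcal{P}}$ is path connected, its higher homotopy groups vanish, and an $S^1$-orbit induces an isomorphism $\pi_1(S^1)\to\pi_1(\bar{\mathcal{P}})=\langle\gamma\rangle$.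
\item $\bar{\mathcal{P}}\to\mathcal{Y}$ is a principal circle bundle, and $\mathcal{Y}$ is weakly contractible.
\item If a point of $\mathcal{Y}$ lies over the orbit of a loop $x\in L$ with isotropy group of order $m$, then its stabilizer in $Q$ is cyclic of order $m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) A loop in the class $\beta$ has a lift $\sigma\colon\mathbb{R}\to\tilde X$ with $\sigma(t+1)=\gamma'\sigma(t)$ for some conjugate $\gamma'$ of $\gamma$. Moving $\sigma$ by a deck transformation we get $\gamma'=\gamma$, and two such lifts differ by a deck transformation that commutes with $\gamma$. Loops uniformly close to a given loop have a unique lift close to a given lift, so $\mathcal{P}\to L$ is a regular covering with group $C$, and $\bar{\mathcal{P}}\to L$ is one with group $Q$. Evaluation at $0$ is a fibration $\mathcal{P}\to\tilde X$ whose fiber over $y$, the space of paths from $y$ to $\gamma y$, is weakly equivalent to $\Omega\tilde X$. Since $\tilde X$ is contractible, so are base and fiber, and $\mathcal{P}$ is weakly contractible. Thus $\pi_1(\bar{\mathcal{P}})=\langle\gamma\rangle$ and the other homotopy groups vanish.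 The orbit $u\mapsto\sigma(\cdot+u)$, $0\le u\le1$, lifts to a path in $\mathcal{P}$ from $\sigma$ to $\gamma\sigma$, so it represents the generator.

(2) The action of $S^1$ on $\bar{\mathcal{P}}$ is free. Indeed, suppose $\sigma(t+u)=\gamma^j\sigma(t)=\sigma(t+j)$ for all $t$. If $u\ne j$, then $\sigma$ is periodic and has compact image; but $\sigma(n)=\gamma^n\sigma(0)$ leaves every compact set, because $\gamma$ has infinite order and $\Pi$ acts properly. So $u\in\mathbb{Z}$. By Gleason's theorem, a free action of a compact Lie group on a metrizable space is a principal bundle. The homotopy sequence of $S^1\to\bar{\mathcal{P}}\to\mathcal{Y}$ and (1) show that all homotopy groups of $\mathcal{Y}$ vanish.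

(3) The loop $x$ is not constant, so its isotropy group is finite, generated by $1/m$. Let $\sigma\in\mathcal{P}$ lie over $x$. Then $\sigma(\cdot+\frac1m)$ is another lift of $x$, so $\sigma(t+\frac1m)=\delta\sigma(t)$ for some $\delta\in\Pi$. Iterating gives $\delta^m\sigma(t)=\sigma(t+1)=\gamma\sigma(t)$, and $\delta^m=\gamma$ because $\Pi$ acts freely on $\tilde X$; in particular $\delta\in C$. An element $c\in C$ fixes the image of $\sigma$ in $\mathcal{Y}$ if and only if $c\sigma=\sigma(\cdot+u)$ for some $u\in\mathbb{R}$. Projecting to $X$ gives $u=a/m$ with $a\in\mathbb{Z}$, and then $c\sigma=\delta^a\sigma$, so $c=\delta^a$. The stabilizer is $\langle\delta\rangle/\langle\gamma\rangle$, which has order $m$ since $\delta$ has infinite order.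
\end{proof}

\begin{corollary}\label{cor:borel}
The Borel construction $L_{hS^1}$ has fundamental group $Q$ and vanishing higher homotopy groups.
\end{corollary}

\begin{proof}
The space $\bar{\mathcal{P}}\times_{S^1}ES^1$ is a bundle over $\mathcal{Y}$ with fiber $ES^1$, so it is weakly contractible. It is a regular covering of $L_{hS^1}$ with group $Q$: over an open set $V\subset L_{hS^1}$ with a local section $V\to L\times ES^1$, it is the pullback along the section of the $Q$-covering $\bar{\mathcal{P}}\times ES^1\to L\times ES^1$.
\end{proof}

This is the link between the two forms of the Conjecture. In particular, if $L_{hS^1}$ is homotopy equivalent to a $K(Q'',1)$, then $Q''\cong Q$, so the first form fails whenever $Q$ is not Wall--Euler finite.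

\begin{example}\label{ex:circle}
Let $X=\mathbb{R}/\mathbb{Z}$ and $\gamma=m\ge1$. Write $\sigma\in\mathcal{P}$ as $\sigma(t)=mt+a+\psi(t)$ with $a\in\mathbb{R}$ and $\psi$ a $1$-periodic function of mean zero. In $\bar{\mathcal{P}}$ the number $a$ is taken modulo $m$, and the shift by $u$ sends $(a,\psi)$ to $(a+mu,\psi(\cdot+u))$. Each $S^1$-orbit contains exactly one point with $a=0$, so $\mathcal{Y}$ is the vector space of the functions $\psi$. The generator of $Q=\mathbb{Z}/m$ sends $(0,\psi)$ to $(1,\psi)$, which the shift by $-1/m$ carries to $(0,\psi(\cdot-\frac1m))$; thus $Q$ acts on $\mathcal{Y}$ by translating the variable. The energy is $m^2+\int_0^1\psi'^2\,dt$. It has one critical point $\psi=0$, of index $0$, fixed by all of $Q$. Morse theory on $\mathcal{Y}$ produces one $0$-cell with stabilizer of order $m$, that is, the $\mathbb{Q}[Q]$-module $\mathbb{Q}$ in degree $0$. This module is the direct summand of $\mathbb{Q}[Q]$ cut out by the idempotent $\frac1m\sum_{y\in Q}y$, whose coefficient at $1$ is $1/m=F$. The proof of Theorem~\ref{thm:formula} repeats this computation one string at a time.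
\end{example}

\section{Circle bundles and where torsion can survive}\label{sec:bundles}

To violate the Conjecture we need torsion in $Q_\beta$ that no finite-index subgroup avoids. The simplest source of torsion is a central root of $\gamma$. Let $X\to B$ be a principal circle bundle over a closed aspherical manifold $B$. Then $X$ is aspherical, and $\tilde\Gamma=\pi_1(X)$ is a central extension of $\Gamma=\pi_1(B)$ by the infinite cyclic group $\langle z\rangle$ generated by the fiber. For $\beta=[z^m]$ the centralizer is all of $\tilde\Gamma$, and
\begin{equation}\label{eq:ext}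
1\to\langle z\rangle/\langle z^m\rangle\to Q_\beta\to\Gamma\to1
\end{equation}
is a central extension by $\mathbb{Z}/m$. Since $\Gamma$ is torsion-free, the torsion of $Q_\beta$ is exactly the kernel $\mathbb{Z}/m$. A subgroup of $Q_\beta$ is torsion-free if and only if it meets this kernel trivially, that is, maps injectively to $\Gamma$. So $Q_\beta$ is virtually torsion-free if and only if \eqref{eq:ext} splits over a finite-index subgroup of $\Gamma$.

\begin{example}\label{ex:surface}
Let $B=\Sigma$ be a closed oriented surface of genus at least $1$. The extension \eqref{eq:ext} is classified by a class in $H^2(\Gamma;\mathbb{Z}/m)=H^2(\Sigma;\mathbb{Z}/m)\cong\mathbb{Z}/m$, detected by evaluation on $[\Sigma]$. Since $\Gamma$ surjects onto $\mathbb{Z}$, there is a connected covering $\Sigma'\to\Sigma$ of degree $m$. It sends $[\Sigma']$ to $m[\Sigma]$, so the class pulls back to $0$, and \eqref{eq:ext} splits over $\Gamma'=\pi_1(\Sigma')$. Thus $Q_\beta$ contains a copy of $\Gamma'$ with index $m\cdot m$, and $\chi_{\mathrm{Wall}}(Q_\beta)=m\chi(\Sigma)/m^2=\chi(\Sigma)/m$.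
\end{example}

A surface has enough finite coverings to kill the class. A counterexample needs a base whose finite coverings are all known and all leave the class alive, and it needs a metric on $X$ for which the geodesics in the class $[z^m]$ can be controlled. We take for $B$ a compact quotient of the Siegel upper half space of genus $2$. Section~\ref{sec:geometry} constructs the metric, by an argument that works in genus $1$ as well; Section~\ref{sec:arithmetic} chooses $\Gamma$ so that all its finite-index subgroups are congruence subgroups and shows that every finite-index subgroup of $\tilde\Gamma$ contains $z^2$.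

\section{A taut metric over the Siegel upper half space}\label{sec:geometry}

\subsection*{The Siegel space and a primitive of its K\"ahler form}
Let $n\in\{1,2\}$ and $G=\mathrm{Sp}(2n,\mathbb{R})$. The Siegel upper half space $\mathbb{H}_n$ consists of the matrices $Z=U+iY$ with $U,Y$ real symmetric $n\times n$ matrices and $Y>0$. A tangent vector is a pair $V=(V_U,V_Y)$ of symmetric matrices, the complex structure is $J(V_U,V_Y)=(-V_Y,V_U)$, and the metric is
\[
\langle V,W\rangle=\operatorname{tr}(Y^{-1}V_UY^{-1}W_U)+\operatorname{tr}(Y^{-1}V_YY^{-1}W_Y).
\]
We recall the standard facts. An element $\tau\in G$ with $n\times n$ blocks $\mathsf{A},\mathsf{B},\mathsf{C},\mathsf{D}$ acts by the holomorphic isometry $\tau Z=(\mathsf{A}Z+\mathsf{B})(\mathsf{C}Z+\mathsf{D})^{-1}$. The action is transitive, and the stabilizer of $iI$ is $U(n)$, embedded by sending $a+ib$ to the matrix with $\mathsf{A}=\mathsf{D}=a$, $\mathsf{B}=b$, $\mathsf{C}=-b$. The space $\mathbb{H}_n$ is a symmetric space of noncompact type, hence a Hadamard manifold (complete, simply connected, of nonpositive curvature); $\mathbb{H}_1$ is the hyperbolic plane of curvature $-1$.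 The function $j(\tau,Z)=\det(\mathsf{C}Z+\mathsf{D})$ is holomorphic in $Z$, has no zeros, and satisfies
\[
j(\tau_1\tau_2,Z)=j(\tau_1,\tau_2Z)\,j(\tau_2,Z),\qquad \det\operatorname{Im}\tau Z=\det Y/|j(\tau,Z)|^2 .
\]
Define a function, a $1$-form and a $2$-form on $\mathbb{H}_n$ by
\[
f=-\log\det Y,\qquad \alpha=\tfrac12\operatorname{tr}(Y^{-1}dU),\qquad \Omega(V,W)=\tfrac12\langle JV,W\rangle .
\]
Since $J$ is an isometry, $|\Omega(V,W)|\le\frac12|V||W|$. The form $\alpha$ will be the connection form of the circle bundle. What makes it useful is that it is tied to the convex function $f$.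

\begin{lemma}\label{lem:siegel}
\begin{enumerate}
\item $d\alpha=\Omega$ and $\alpha=\Omega(\nabla f,\cdot)$.
\item $\operatorname{Hess}f\ge0$.
\item $\tau^*\alpha=\alpha+d\arg j(\tau,\cdot)$ for every $\tau\in G$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $df(W)=-\operatorname{tr}(Y^{-1}W_Y)=\langle(0,-Y),W\rangle$, so $\nabla f=(0,-Y)$. By definition,
\[
2\Omega(V,W)=\operatorname{tr}(Y^{-1}V_UY^{-1}W_Y)-\operatorname{tr}(Y^{-1}V_YY^{-1}W_U).
\]

(1) For constant vector fields $V,W$, the derivative of $Y^{-1}$ along $V$ is $-Y^{-1}V_YY^{-1}$, so
\[
2\,d\alpha(V,W)=V(2\alpha(W))-W(2\alpha(V))=-\operatorname{tr}(Y^{-1}V_YY^{-1}W_U)+\operatorname{tr}(Y^{-1}W_YY^{-1}V_U),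
\]
which is $2\Omega(V,W)$ by cyclicity of the trace. With $V=(0,-Y)$ we get $2\Omega(\nabla f,W)=\operatorname{tr}(Y^{-1}YY^{-1}W_U)=2\alpha(W)$.

(2) The flow of $\nabla f$ is $(U,Y)\mapsto(U,e^{-t}Y)$. It multiplies the first term of the metric by $e^{2t}$ and preserves the second. The Hessian of $f$ is half the Lie derivative of the metric along $\nabla f$, so $\operatorname{Hess}f(V,V)=\operatorname{tr}(Y^{-1}V_UY^{-1}V_U)$, the trace of the square of the symmetric matrix $Y^{-1/2}V_UY^{-1/2}$.

(3) By (1), $2\alpha(W)=\langle J\nabla f,W\rangle=-\langle\nabla f,JW\rangle$, so $2\alpha=-df\circ J$. Let $h=\log j(\tau,\cdot)$, a holomorphic function on the simply connected space $\mathbb{H}_n$. Then $f\circ\tau=f+2\operatorname{Re}h$, and $dh\circ J=i\,dh$ gives $d(\operatorname{Re}h)\circ J=-d(\operatorname{Im}h)$. Since $d\tau$ commutes with $J$,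
\[
2\tau^*\alpha=-d(f\circ\tau)\circ J=-df\circ J-2\,d(\operatorname{Re}h)\circ J=2\alpha+2\,d(\operatorname{Im}h).\qedhere
\]
\end{proof}

\subsection*{The universal cover of $G$ and the manifold $X$}
By Lemma~\ref{lem:siegel}(3), $G$ preserves $\alpha$ only up to the exact form $d\arg j$. An extra real coordinate absorbs this defect, at the price of choosing a branch of the argument. Let $\tilde G$ be the set of pairs $(\tau,\phi)$ with $\tau\in G$ and $\phi\colon\mathbb{H}_n\to\mathbb{R}$ continuous such that $e^{i\phi}=j(\tau,\cdot)/|j(\tau,\cdot)|$. By the cocycle identity for $j$,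
\[
(\tau_1,\phi_1)(\tau_2,\phi_2)=(\tau_1\tau_2,\ \phi_1\circ\tau_2+\phi_2)
\]
is a group law. The map $(\tau,\phi)\mapsto(\tau,\phi(iI))$ embeds $\tilde G$ in $G\times\mathbb{R}$ and makes $\operatorname{pr}\colon\tilde G\to G$ a covering group with kernel $\{(1,2\pi l):l\in\mathbb{Z}\}$. The group $\pi_1(G)=\pi_1(U(n))\cong\mathbb{Z}$ is generated by the loop of diagonal matrices $a_t+ib_t\in U(n)$, $0\le t\le2\pi$, with first entry $e^{it}$ and, for $n=2$, second entry $1$. Along this loop $j(\cdot,iI)=\det(a_t-ib_t)=e^{-it}$, so it lifts to a path from $(1,0)$ to
\[
z=(1,-2\pi).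
\]
Thus the boundary map from $\pi_1(G)$ to the kernel sends a generator to a generator, and $\tilde G$ is the universal covering group of $G$, with central kernel $\langle z\rangle\cong\mathbb{Z}$.

Let $\tilde G$ act on $\mathbb{H}_n\times\mathbb{R}$ by $(\tau,\phi)(Z,s)=(\tau Z,s-\phi(Z))$. The group law makes this an action, and $z(Z,s)=(Z,s+2\pi)$. The form $\theta=ds+\alpha$ pulls back to $ds-d\phi+\tau^*\alpha=\theta$, since $d\phi=d\arg j(\tau,\cdot)$. Hence $\tilde G$ preserves the Riemannian metrics
\[
h_\varepsilon=\langle\cdot,\cdot\rangle+\varepsilon^2\theta^2,\qquad\varepsilon>0 .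
\]

Let $\Gamma\subset G$ be a torsion-free cocompact lattice and $\tilde\Gamma=\operatorname{pr}^{-1}(\Gamma)$. Point stabilizers of $\Gamma$ on $\mathbb{H}_n$ are discrete in compact groups, hence finite, hence trivial; so $\Gamma$ acts freely, properly and cocompactly on $\mathbb{H}_n$. The group $\langle z\rangle$ does the same on each line $\{Z\}\times\mathbb{R}$, so $\tilde\Gamma$ acts freely, properly and cocompactly on the contractible manifold $\mathbb{H}_n\times\mathbb{R}$. The quotient
\[
X=\tilde\Gamma\backslash(\mathbb{H}_n\times\mathbb{R})
\]
is a closed aspherical manifold of dimension $n(n+1)+1$ with $\pi_1(X)=\tilde\Gamma$. Translations in $s$ commute with $\tilde G$ and make $X$ a principal circle bundle over $\Gamma\backslash\mathbb{H}_n$ with fiber class $z$.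

\subsection*{Closed geodesics in the class $[z^m]$}
Fix $m\ge1$. As $z^m$ is central, its conjugacy class is $\{z^m\}$, and a closed geodesic of $(X,h_\varepsilon)$ in the class $[z^m]$ lifts to a geodesic $(c(t),s(t))$ of $\mathbb{H}_n\times\mathbb{R}$ with
\[
c(t+1)=c(t),\qquad s(t+1)=s(t)+2\pi m .
\]
The Lagrangian is $\frac12|c'|^2+\frac12\varepsilon^2(s'+\alpha(c'))^2$. It does not depend on $s$, so $p=\varepsilon^2(s'+\alpha(c'))$ is constant. A variation of $c$ with compactly supported variation field $V$ changes $\int\alpha(c')\,dt$ by $\int d\alpha(V,c')\,dt$ to first order, so the equation for $c$ is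
\begin{equation}\label{eq:geod}
\langle\nabla_{c'}c',V\rangle=p\,\Omega(V,c')\quad\text{for all }V,\qquad\text{that is,}\qquad\nabla_{c'}c'=-\tfrac p2\,Jc' .
\end{equation}
Taking $V=c'$ shows that the speed $v=|c'|$ is constant. Integrating the definition of $p$ over a period gives
\begin{equation}\label{eq:flux}
p=\varepsilon^2(2\pi m+\Phi),\qquad \Phi=\int_0^1\alpha(c')\,dt .
\end{equation}
Conversely, a $1$-periodic curve $c$ and a number $p$ satisfying \eqref{eq:geod} and \eqref{eq:flux} give such a geodesic, with $s'=p/\varepsilon^2-\alpha(c')$. Constant curves $c$, with $p=2\pi m\varepsilon^2$, give the $m$-fold fibers. The difficulty is that $\Phi$ is the integral of $\Omega$ over a disc bounded by $c$, which is large for large loops. So small $\varepsilon$ does not by itself make $p$ small, and for large $p$ equation \eqref{eq:geod} has nonconstant $1$-periodic solutions. In genus $1$ everything can be solved by hand.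

\begin{example}\label{ex:genusone}
Let $n=1$ and $Z=u+iy$. Then $\alpha=du/(2y)$ and $\Omega=du\wedge dy/(2y^2)$ is half the area form. Let $c$ be a nonconstant solution. By \eqref{eq:geod} it has constant geodesic curvature $|p|/(2v)$ and turns clockwise if $p>0$, counterclockwise if $p<0$. A closed curve of constant curvature in the hyperbolic plane is a circle of some radius $r>0$, run through $\nu\ge1$ times; the circle has curvature $\coth r$ and length $2\pi\sinh r$ and encloses the area $2\pi(\cosh r-1)$. In particular $p\ne0$. If $p<0$, Stokes' theorem gives $\Phi>0$, and \eqref{eq:flux} gives $p>0$, which is absurd. So $p>0$ and $\Phi=-\nu\pi(\cosh r-1)<0$. Two inequalities follow. The sign of $\Phi$ gives $p<2\pi m\varepsilon^2$, and closing up in time $1$ gives $v=2\pi\nu\sinh r$ and $p=2v\coth r=4\pi\nu\cosh r>4\pi$. They are incompatible when $\varepsilon^2\le2/m$. Inserting $p$ and $\Phi$ in \eqref{eq:flux} gives $\cosh r=\varepsilon^2(2m+\nu)/(\nu(4+\varepsilon^2))$, which has a solution $r>0$ exactly when $\varepsilon^2>2\nu/m$.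
\end{example}

In genus $2$ the same two inequalities hold, with a weaker constant, and each comes from differentiating a convex function along $c$. The function $f$ replaces the orientation argument, and the squared distance to $c(0)$ replaces the geometry of circles.

\begin{proposition}\label{prop:taut}
Let $m\ge1$ and $\varepsilon^2<4/(\pi m)$. The closed geodesics of $(X,h_\varepsilon)$ in the class $[z^m]$ are exactly the $m$-fold fibers $t\mapsto[(Z,s_0+2\pi mt)]$. In particular, $h_\varepsilon$ is $[z^m]$-taut.
\end{proposition}

\begin{proof}
For a smooth function $\varphi$ on $\mathbb{H}_n$, equation \eqref{eq:geod} gives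
\[
\frac{d}{dt}\langle\nabla\varphi,c'\rangle=\operatorname{Hess}\varphi(c',c')+p\,\Omega(\nabla\varphi,c'),
\]
and the left side integrates to $0$ over a period because $c$ is closed.

\emph{Upper bound for $p$.} Take $\varphi=f$. By Lemma~\ref{lem:siegel}, $\Omega(\nabla f,c')=\alpha(c')$ and
\[
p\,\Phi=-\int_0^1\operatorname{Hess}f(c',c')\,dt\le0 .
\]
If $\Phi>0$, then $p>0$ by \eqref{eq:flux}, so $p\Phi>0$. If $\Phi<-2\pi m$, then $p<0$ by \eqref{eq:flux}, so again $p\Phi>0$. Both cases are excluded. Hence $-2\pi m\le\Phi\le0$ and $0\le p\le2\pi m\varepsilon^2<8$.

\emph{The curve $c$ is constant.} Take $\varphi=\rho=\frac12d(c(0),\cdot)^2$. On a Hadamard manifold $\rho$ is smooth, $\operatorname{Hess}\rho(V,V)\ge|V|^2$, and $|\nabla\rho|=d(c(0),\cdot)$. Since $c(1)=c(0)$, we have $d(c(0),c(t))\le v\min(t,1-t)$ for $t\in[0,1]$. Therefore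
\[
\frac{d}{dt}\langle\nabla\rho,c'\rangle\ \ge\ v^2-\tfrac12\,p\,|\nabla\rho|\,v\ \ge\ v^2\bigl(1-\tfrac12\,p\min(t,1-t)\bigr).
\]
As $\int_0^1\min(t,1-t)\,dt=\frac14$, integration gives $0\ge v^2(1-p/8)$, and $p<8$ forces $v=0$. Then $s'$ is constant, equal to $2\pi m$.

Exactly one $m$-fold fiber starts at each point of $X$ and it depends continuously on the point, so these geodesics form a compact set homeomorphic to $X$. They all have length $2\pi m\varepsilon$.
\end{proof}

\begin{remark}
Some bound on $\varepsilon$ is needed for the description in Proposition~\ref{prop:taut}, also for $n=2$. The diagonal matrices in $\mathbb{H}_2$ are the fixed set of the isometry that changes the sign of the off-diagonal entry, so they form a totally geodesic, $J$-invariant copy of $\mathbb{H}_1\times\mathbb{H}_1$. For $\varepsilon^2>2/m$, a circle $c_1$ from Example~\ref{ex:genusone} gives the nonconstant solution $c=\operatorname{diag}(c_1,i)$ of \eqref{eq:geod} and \eqref{eq:flux}.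
\end{remark}

\section{Finite-index subgroups of an arithmetic lattice in $\tilde G$}\label{sec:arithmetic}

From now on $n=2$ and $G=\mathrm{Sp}(4,\mathbb{R})$.

\subsection*{The lattice}
Let $k=\mathbb{Q}(\sqrt2)$, with ring of integers $\mathcal{O}_k$, let
\[
q=x_1^2+x_2^2+x_3^2-\sqrt2\,(x_4^2+x_5^2),
\]
and let $\mathbf{G}=\mathrm{Spin}(q)$, an absolutely simple, simply connected $k$-group of type $B_2=C_2$. The field $k$ has two archimedean places, both real: $v_0$ with $\sqrt2\mapsto\sqrt2$ and $v_1$ with $\sqrt2\mapsto-\sqrt2$. Put $S=\{v_0,v_1\}$. At $v_0$ the form has signature $(3,2)$, so $\mathbf{G}(k_{v_0})\cong G$; at $v_1$ it is definite, so $\mathbf{G}(k_{v_1})=\mathrm{Spin}(5)$ is compact and $q$ is anisotropic over $k$. We regard $\mathbf{G}(k)$ as a subgroup of $G$ through $v_0$.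

Fix a $k$-embedding $\mathbf{G}\subset\mathrm{GL}_N$ and let $\mathbf{G}(\mathcal{O}_k)=\mathbf{G}(k)\cap\mathrm{GL}_N(\mathcal{O}_k)$. By the theorem of Borel and Harish-Chandra and Godement's compactness criterion, which applies because $q$ is anisotropic, $\mathbf{G}(\mathcal{O}_k)$ is a cocompact lattice in $G\times\mathrm{Spin}(5)$. The second factor is compact, so $\mathbf{G}(\mathcal{O}_k)$ is a cocompact lattice in $G$; in particular it is finitely generated. By Selberg's lemma it has a torsion-free subgroup $\Gamma$ of finite index. Fix such a $\Gamma$ and let $\tilde\Gamma=\operatorname{pr}^{-1}(\Gamma)\subset\tilde G$.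

\begin{proposition}\label{prop:zsquare}
Every finite-index subgroup of $\tilde\Gamma$ contains $z^2$.
\end{proposition}

The argument is Deligne's \cite{Deligne}; compare \cite{Raghunathan} for cocompact lattices in coverings of $\mathrm{Spin}(2,n)$. In outline, a finite-index subgroup $\Delta$ with $\Delta\cap\langle z\rangle=\langle z^r\rangle$ trivializes the $r$-fold covering group of $G$ over a finite-index subgroup of $\Gamma$. Completing with respect to this trivialization produces a central extension of the group of finite adelic points that agrees with the real covering on $\mathbf{G}(k)$. The difference of the two is an extension of the full adelic group that splits over $\mathbf{G}(k)$, and such extensions are controlled by the roots of unity of $k$, which are $\pm1$. The completion step needs to know the profinite completion of $\Gamma$, so we first establish the congruence subgroup property. Example~\ref{ex:surface} with $m\ge3$ shows that the statement fails for lattices in genus $1$.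

\subsection*{Central extensions and completions}
All topological groups in this subsection are locally compact and second countable unless stated otherwise. A \emph{topological central extension} of $B$ by an abelian group $A$ is a group $\tilde B$ containing $A$ as a closed central subgroup, with an isomorphism of topological groups $\tilde B/A\cong B$. By Mackey and Moore, the extensions of $B$ by $\mathbb{R}/\mathbb{Z}$ are classified by the measurable cohomology group $H^2_m(B,\mathbb{R}/\mathbb{Z})$: a Borel section of $\tilde B\to B$ defines a measurable $2$-cocycle, and the class is zero exactly when the extension is isomorphic to $B\times\mathbb{R}/\mathbb{Z}$. For an extension $\tilde B$ by $A$ and a continuous character $\chi\colon A\to\mathbb{R}/\mathbb{Z}$, the \emph{pushout}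
\[
\chi_*\tilde B=(\tilde B\times\mathbb{R}/\mathbb{Z})/\{(a,-\chi(a)):a\in A\}
\]
is an extension by $\mathbb{R}/\mathbb{Z}$. Its class is represented by $\chi\circ\kappa$, where $\kappa$ is the $A$-valued cocycle of a Borel section of $\tilde B\to B$; hence $[\chi_*\tilde B]$ is additive in $\chi$.

\begin{lemma}\label{lem:perfect}
If $\tilde B$ has a dense subgroup that is perfect and $[\chi_*\tilde B]=0$, then $\chi=0$.
\end{lemma}

\begin{proof}
The composite $\tilde B\to\chi_*\tilde B\cong B\times\mathbb{R}/\mathbb{Z}\to\mathbb{R}/\mathbb{Z}$ is a continuous homomorphism that restricts to $\chi$ on $A$. It vanishes on the perfect subgroup because the target is abelian, and so it vanishes everywhere.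
\end{proof}

Two subgroups of a group are \emph{commensurable} if their intersection has finite index in both; this is an equivalence relation.

\begin{lemma}\label{lem:completion}
Let $\Lambda$ be a countable group and $\Lambda_0\le\Lambda$ a finitely generated, residually finite subgroup that is commensurable with all its conjugates. Then the finite-index subgroups of $\Lambda_0$ form a base of neighborhoods of $1$ for a Hausdorff group topology on $\Lambda$, and $\Lambda$ is a dense subgroup of a locally compact second countable group $\hat\Lambda$. The closure $\hat\Lambda_0$ of $\Lambda_0$ in $\hat\Lambda$ is open and is the profinite completion of $\Lambda_0$, and $\hat\Lambda=\Lambda\hat\Lambda_0$. Every continuous homomorphism from $\Lambda$ to a locally compact group extends continuously to $\hat\Lambda$.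
\end{lemma}

\begin{proof}
A family of subgroups closed under finite intersections is a base at $1$ of a group topology if every conjugate of a member contains a member. If $\Lambda_1\le\Lambda_0$ has finite index and $e\in\Lambda$, then $e\Lambda_1e^{-1}$ is commensurable with $e\Lambda_0e^{-1}$, hence with $\Lambda_0$, and it contains the member $e\Lambda_1e^{-1}\cap\Lambda_0$. The topology is Hausdorff because $\Lambda_0$ is residually finite. The open subgroup $\Lambda_0$ is totally bounded, since every basic neighborhood has finite index in it. By Weil's theorem, a Hausdorff group with a totally bounded neighborhood of $1$ is a dense subgroup of a locally compact group $\hat\Lambda$, its completion, and continuous homomorphisms to locally compact groups extend to it. The closure of an open subgroup of a dense subgroup is open, and $\hat\Lambda_0$ is the completion of $\Lambda_0$ for the topology defined by all finite-index subgroups. Every coset of $\hat\Lambda_0$ is open and so meets $\Lambda$; thus $\hat\Lambda=\Lambda\hat\Lambda_0$ is a countable union of such cosets. Finally $\hat\Lambda_0$ is second countable, because a finitely generated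 group has countably many finite-index subgroups.
\end{proof}

\subsection*{The arithmetic input}
For a finite set $T$ of places of $k$, let $\mathbb{A}_T$ be the ring of adeles without the components at $T$; thus $\mathbb{A}_\emptyset=\mathbb{A}$, and $\mathbb{A}_S=\mathbb{A}_f$ is the ring of finite adeles. The group $\mathbf{G}(k)$ embeds diagonally in $\mathbf{G}(\mathbb{A}_T)$. The \emph{metaplectic kernel}
\[
M(T,\mathbf{G})=\ker\bigl(H^2_m(\mathbf{G}(\mathbb{A}_T),\mathbb{R}/\mathbb{Z})\to H^2(\mathbf{G}(k),\mathbb{R}/\mathbb{Z})\bigr)
\]
classifies the topological central extensions of $\mathbf{G}(\mathbb{A}_T)$ by $\mathbb{R}/\mathbb{Z}$ that split over the abstract group $\mathbf{G}(k)$.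

Let $U_0=\prod_{v\nmid\infty}\mathbf{G}(\mathcal{O}_v)$, a compact open subgroup of $\mathbf{G}(\mathbb{A}_f)$ with $\mathbf{G}(k)\cap U_0=\mathbf{G}(\mathcal{O}_k)$. Open subgroups of $U_0$ have finite index and trivial intersection, so $\mathbf{G}(\mathcal{O}_k)$ is residually finite. For $x\in\mathbf{G}(k)$ the group $U_0\cap xU_0x^{-1}$ is open in both $U_0$ and $xU_0x^{-1}$, so $\mathbf{G}(\mathcal{O}_k)$ is commensurable with its conjugates in $\mathbf{G}(k)$. Let $\widehat{\mathbf{G}}$ be the completion of $\mathbf{G}(k)$ given by Lemma~\ref{lem:completion} for $\Lambda_0=\mathbf{G}(\mathcal{O}_k)$. The inclusion $\mathbf{G}(k)\to\mathbf{G}(\mathbb{A}_f)$ is continuous, because an open subgroup of $U_0$ meets $\mathbf{G}(\mathcal{O}_k)$ in a subgroup of finite index. The kernel of its extension $\widehat{\mathbf{G}}\to\mathbf{G}(\mathbb{A}_f)$ is the \emph{congruence kernel} $C^S(\mathbf{G})$. We use four published results.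

\begin{itemize}
\item[(K1)] (\cite{Kneser79}; see also \cite[Ch.~9]{PlatonovRapinchuk}.) For spin groups of quadratic forms in at least $5$ variables with Witt index at least $2$ at some place of $S$, the congruence kernel $C^S(\mathbf{G})$ is central in $\widehat{\mathbf{G}}$. Here the index at $v_0$ is $2$.
\item[(K2)] (\cite{Kneser56}; see \cite[Ch.~9]{PlatonovRapinchuk}.) For spin groups of quadratic forms in at least $5$ variables over number fields that are isotropic at every nonarchimedean place, which is automatic in at least $5$ variables, every noncentral normal subgroup of $\mathbf{G}(k)$ is all of $\mathbf{G}(k)$. Applied to the commutator subgroup, this shows that $\mathbf{G}(k)$ is perfect.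
\item[(SA)] Strong approximation: $\mathbf{G}(k)$ is dense in $\mathbf{G}(\mathbb{A}_f)$.
\item[(PR)] (\cite[Main Theorem]{PrasadRapinchuk}, for type $B_n$.) For every finite, possibly empty, set $T$, the group $M(T,\mathbf{G})$ is isomorphic to a subgroup of the dual of the group $\mu(k)$ of roots of unity of $k$. It is trivial if $T$ contains a real place $v$ with $\mathbf{G}(k_v)$ not topologically simply connected.
\end{itemize}

\begin{proposition}\label{prop:csp}
The congruence kernel $C^S(\mathbf{G})$ is trivial. For every finite-index subgroup $\Gamma'\le\mathbf{G}(\mathcal{O}_k)$, the closure $\bar\Gamma'$ of $\Gamma'$ in $\mathbf{G}(\mathbb{A}_f)$ is open, it is the profinite completion of $\Gamma'$, and $\mathbf{G}(k)\cap\bar\Gamma'=\Gamma'$.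
\end{proposition}

\begin{proof}
Write $K=C^S(\mathbf{G})$ and let $\hat U_0\subset\widehat{\mathbf{G}}$ be the closure of $\mathbf{G}(\mathcal{O}_k)$. By (SA), $\mathbf{G}(\mathcal{O}_k)=\mathbf{G}(k)\cap U_0$ is dense in the open group $U_0$, so the compact group $\hat U_0$ maps onto $U_0$, and a continuous surjection of compact groups is open. Hence $\widehat{\mathbf{G}}\to\mathbf{G}(\mathbb{A}_f)$ is open; its image is an open, hence closed, subgroup that is dense by (SA), so the map is onto. If $xh\in K$ with $x\in\mathbf{G}(k)$ and $h\in\hat U_0$, then $x\in\mathbf{G}(k)\cap U_0=\mathbf{G}(\mathcal{O}_k)$; so $K\subset\hat U_0$ is profinite. By (K1), $\widehat{\mathbf{G}}$ is a topological central extension of $\mathbf{G}(\mathbb{A}_f)$ by $K$, and the inclusion $\mathbf{G}(k)\subset\widehat{\mathbf{G}}$ splits it over $\mathbf{G}(k)$. For a continuous character $\chi$ of $K$ we thus have $[\chi_*\widehat{\mathbf{G}}]\in M(S,\mathbf{G})$. This group is trivial by (PR), since $v_0\in S$ and $\pi_1(G)\cong\mathbb{Z}$. By (K2) and Lemma~\ref{lem:perfect}, $\chi=0$. Characters separate the points of a compact abelian group, so $K=1$.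

Thus $U_0\cong\hat U_0$ is the profinite completion of $\mathbf{G}(\mathcal{O}_k)$. In the profinite completion of a residually finite group, the closure of a finite-index subgroup $\Gamma'$ is open, is the profinite completion of $\Gamma'$, and meets the group in $\Gamma'$. Since $\mathbf{G}(k)\cap\bar\Gamma'\subset\mathbf{G}(k)\cap U_0=\mathbf{G}(\mathcal{O}_k)$, the last claim follows.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:zsquare}]
Let $\Delta\le\tilde\Gamma$ have finite index. Then $\Delta\cap\langle z\rangle=\langle z^r\rangle$ with $r\ge1$, and $\Gamma'=\operatorname{pr}(\Delta)$ has finite index in $\Gamma$. We must show that $r$ divides $2$. Let $G_r=\tilde G/\langle z^r\rangle$, a central extension of $G$ by $A=\langle z\rangle/\langle z^r\rangle\cong\mathbb{Z}/r$. Let $\Lambda\subset G_r$ be the preimage of $\mathbf{G}(k)$, a central extension of the abstract group $\mathbf{G}(k)$ by $A$, and let $\Lambda_0=\Delta/\langle z^r\rangle\subset\Lambda$. By the choice of $r$, $\Lambda_0\cap A=1$, so $\Lambda_0$ maps isomorphically onto $\Gamma'$.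

\emph{An extension of $\mathbf{G}(\mathbb{A}_f)$ by $A$.} The group $\Lambda_0\cong\Gamma'$ is finitely generated and residually finite. It has index $r$ in $A\Lambda_0$, the full preimage of $\Gamma'$. For $e\in\Lambda$ over $x\in\mathbf{G}(k)$, the group $e(A\Lambda_0)e^{-1}$ is the full preimage of $x\Gamma'x^{-1}$, which is commensurable with $\Gamma'$. So $\Lambda_0$, $A\Lambda_0$, $e(A\Lambda_0)e^{-1}$ and $e\Lambda_0e^{-1}$ are commensurable; here the finiteness of $A$ is used. Lemma~\ref{lem:completion} gives $\hat\Lambda=\Lambda\hat\Lambda_0$. The map $\Lambda\to\mathbf{G}(k)\subset\mathbf{G}(\mathbb{A}_f)$ is continuous, as before, and extends to $\lambda\colon\hat\Lambda\to\mathbf{G}(\mathbb{A}_f)$. Both $\hat\Lambda_0$ and $\bar\Gamma'$ are the profinite completion of $\Gamma'$, the second by Proposition~\ref{prop:csp}, so $\lambda$ restricts to an isomorphism $\hat\Lambda_0\to\bar\Gamma'$ of open subgroups. Hence $\lambda$ is open, and its image is an open subgroup containing the dense subgroup $\mathbf{G}(k)$, so $\lambda$ is onto.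

The kernel of $\lambda$ is $A$. Indeed, let $\lambda(eh)=1$ with $e\in\Lambda$ and $h\in\hat\Lambda_0$. Then $\lambda(e)\in\mathbf{G}(k)\cap\bar\Gamma'=\Gamma'$, so $e=ae_0$ with $a\in A$ and $e_0\in\Lambda_0$. Now $e_0h\in\hat\Lambda_0$ and $\lambda(e_0h)=1$, so $e_0h=1$ and $eh=a$. The group $A$ commutes with the dense subgroup $\Lambda$ and is therefore central. So $\hat\Lambda$ is a topological central extension of $\mathbf{G}(\mathbb{A}_f)$ by $A$. The group $\lambda^{-1}(\mathbf{G}(k))$ contains $\Lambda$, and both are extensions of $\mathbf{G}(k)$ by $A$, so $\lambda^{-1}(\mathbf{G}(k))=\Lambda$.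

\emph{Comparison over $\mathbf{G}(\mathbb{A})$.} Fix an injection $\iota\colon A\to\mathbb{R}/\mathbb{Z}$. Let $\pi_0$ and $\pi_f$ be the projections of $\mathbf{G}(\mathbb{A})=G\times\mathrm{Spin}(5)\times\mathbf{G}(\mathbb{A}_f)$ to the first and last factors, and put
\[
\xi=\pi_0^*[\iota_*G_r]-\pi_f^*[\iota_*\hat\Lambda]\in H^2_m(\mathbf{G}(\mathbb{A}),\mathbb{R}/\mathbb{Z}).
\]
Both terms restrict to $[\iota_*\Lambda]$ on the diagonal $\mathbf{G}(k)$, so $\xi\in M(\emptyset,\mathbf{G})$. Since $k$ is real, $\mu(k)=\{\pm1\}$, and (PR) gives $2\xi=0$. On the factor $G\times1\times1$ the map $\pi_f$ is trivial, so restriction gives $2[\iota_*G_r]=0$ in $H^2_m(G,\mathbb{R}/\mathbb{Z})$. Let $\chi\colon\langle z\rangle\to A\to\mathbb{R}/\mathbb{Z}$ be the composite, a character of order exactly $r$. Then $\iota_*G_r=\chi_*\tilde G$, and by additivity $[(2\chi)_*\tilde G]=0$. The group $\tilde G$ is a connected semisimple Lie group, hence perfect, so Lemma~\ref{lem:perfect} gives $2\chi=0$. Thus $r\mid2$ and $z^2\in\langle z^r\rangle\subset\Delta$.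
\end{proof}

\section{Proof of Theorem~\ref{thm:counter}}\label{sec:counter}

Let $X=\tilde\Gamma\backslash(\mathbb{H}_2\times\mathbb{R})$ with $\Gamma$ as in Section~\ref{sec:arithmetic}. By Section~\ref{sec:geometry}, $X$ is a closed aspherical $7$-manifold with $\pi_1(X)=\tilde\Gamma$, and $\langle z\rangle$ is an infinite cyclic central subgroup. Let $m\ge3$ and $\beta=[z^m]$, a nontrivial class. Proposition~\ref{prop:taut} gives (1).

For (2), let $Q'\le Q_\beta=\tilde\Gamma/\langle z^m\rangle$ have finite index. Its preimage in $\tilde\Gamma$ has finite index and contains $z^2$ by Proposition~\ref{prop:zsquare}. So $Q'$ contains the image of $z^2$, which has finite order and is nontrivial because $m\nmid2$. This is the only place where $m\ge3$ is used. Since groups of type FL are torsion-free, $Q_\beta$ is not Wall--Euler finite, and the second form of the Conjecture fails; by the comment after Corollary~\ref{cor:borel}, so does the first.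

For higher dimensions, let $l\ge1$, give $X\times T^l$ the product of $h_\varepsilon$ with a flat metric, and take the class of $(z^m,0)\in\tilde\Gamma\times\mathbb{Z}^l$. A closed geodesic in this class projects to geodesics in both factors. Its $T^l$-component is contractible, so it lifts to a closed geodesic of $\mathbb{R}^l$ and is constant. The closed geodesics in the class therefore form a compact set homeomorphic to $X\times T^l$, all of length $2\pi m\varepsilon$, and the metric is taut. The group in the Conjecture is $Q_\beta\times\mathbb{Z}^l$. Each of its finite-index subgroups meets $Q_\beta$ in a finite-index subgroup of $Q_\beta$ and so contains torsion. \qed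

\section{The resolution built from geodesic strings}\label{sec:morse}

We return to the setting of Section~\ref{sec:cover}, with a $\beta$-taut metric $g$, and prove Theorem~\ref{thm:formula}. The plan is that of Example~\ref{ex:circle}: filter $\mathcal{Y}$ by sublevels of the energy of a nondegenerate perturbation $g'$ and read off one $Q$-module per string. There are two difficulties. The metric $g'$ need not be taut, so we must find a finite sublevel that already carries the topology of $L$. And the Morse theory available to us lives on a finite-dimensional space of broken geodesics that is not $S^1$-invariant, so we compute on $\bar{\mathcal{P}}$ and descend to $\mathcal{Y}$ by the Gysin sequence.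

\subsection*{Morse theory on $L$}
The energy $E$ of a Finsler metric is invariant under $S^1$ and pulls back to $Q$-invariant functions on $\bar{\mathcal{P}}$ and $\mathcal{Y}$. Superscripts $<e$ and $\le e$ denote sublevels. We use the following standard fact; see \cite[\S16]{Milnor} and, for the Finsler case, for example \cite{BangertLong}.

\begin{itemize}
\item[(M)] For each $K$ and all large $N$, the space $L^{<K}$ deformation retracts, without increasing $E$, onto the space $W\subset X^N$ of broken geodesics with $N$ vertices that it contains. On $W$ the function $E$ is $C^{1,1}$, has compact sublevels $W^{\le K'}$ for $K'<K$, and is smooth near its nonconstant critical points, which are the closed geodesics. The index and nullity on $W$ are those of the geodesic.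
\end{itemize}
There are no constant loops in $L$. The retraction restricts to deformation retractions $L^{<e}\to W^{<e}$ for $e\le K$. The vector field $-\nabla E$ on $W$ is locally Lipschitz, and its flow exists for all positive times because it stays in compact sublevels.

\begin{lemma}\label{lem:regular}
If $E$ has no critical value in $[a,b)$, where $a<b\le\infty$, then $L^{<a}\to L^{<b}$ is a weak equivalence.
\end{lemma}

\begin{proof}
A compact subset of $L^{<b}$ lies in $L^{<b'}$ for some finite $b'<b$, so it suffices to treat $L^{<a}\to L^{<b'}$ for $a<b'<b$, and by (M) with $K>b'$ we may replace $L$ by $W$. On the compact set $\{a\le E\le b'\}\subset W$ we have $|\nabla E|\ge\eta>0$, so the flow carries $W^{<b'}$ into $W^{<a}$ by the time $1+(b'-a)/\eta^2$, and it preserves $W^{<a}$. Hence the inclusion is a homotopy equivalence.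
\end{proof}

We also use a compactness principle. Let $g_i\to g_\infty$ in $C^\infty$, and let $x_i$ be class $\beta$ closed $g_i$-geodesics of bounded energy. Their energies are also bounded below by a positive number because $\beta$ is nontrivial, so the initial vectors lie in a compact set of nonzero tangent vectors. By continuous dependence of the geodesic flow on the metric and the initial vector, a subsequence converges in $C^1$ to a class $\beta$ closed $g_\infty$-geodesic whose energy is the limit of the energies.

\begin{lemma}\label{lem:perturb}
There are a Finsler metric $g'$, with energy $E$, and a regular value $\kappa$ of $E$ such that: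
\begin{enumerate}
\item the class $\beta$ strings of $g'$ with $E<\kappa$ are finite in number and nondegenerate, and they have pairwise distinct energies;
\item $F(g,\beta)=\sum_o(-1)^{\lambda_o}/m_o$, summed over these strings, where $\lambda_o=\operatorname{morse}(o)$ and $m_o=\operatorname{mult}(o)$;
\item $L^{<\kappa}\to L$ is a weak equivalence.
\end{enumerate}
\end{lemma}

\begin{proof}
By tautness, all critical values of $E_g$ are below some $\kappa_0$. Fix $\kappa_0<\kappa_1<\kappa_2<\kappa_3<\kappa_4$ and put $\kappa=\kappa_2$.

\emph{Property (3) holds for all $g'$ close to $g$.} For such $g'$ the ratio $E_{g'}/E_g$ is uniformly close to $1$, so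
\[
B_1=\{E_g<\kappa_1\}\subset B_2=\{E_{g'}<\kappa_2\}\subset B_3=\{E_g<\kappa_3\}\subset B_4=\{E_{g'}<\kappa_4\}.
\]
By the compactness principle, $E_{g'}$ has no critical value in $[\kappa_2,\kappa_4]$ for $g'$ close to $g$: otherwise a limit would be a class $\beta$ closed $g$-geodesic of energy at least $\kappa_2$. By Lemma~\ref{lem:regular}, the inclusions $B_1\to B_3$, $B_2\to B_4$ and $B_3\to L$ are weak equivalences. On path components and on homotopy groups based in $B_1$, the map induced by $B_2\to B_3$ is onto because $B_1\to B_3$ factors through it, and one-to-one because $B_2\to B_4$ factors through it. As $B_3$ is path connected, so is $B_2$, and $B_2\to B_3\to L$ is a weak equivalence.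

\emph{Nondegeneracy and (2).} Apply (F) with $b=\sqrt{\kappa_0}$ and $c=\sqrt{\kappa_2}$ to get $g'$ as close to $g$ as required above, with finitely many class $\beta$ strings below $\kappa$, all nondegenerate, and with (2).

\emph{Distinct energies.} Let $y_1,\dots,y_l$ be the distinct prime closed orbits of the geodesic flow of $g'$, in its unit tangent bundle, that underlie these strings. Choose smooth functions $\rho_i\ge0$ on the unit tangent bundle, with $\rho_i$ positive at a point of $y_i$ and zero on $y_j$ for $j\ne i$, and extend them to nonzero vectors as $0$-homogeneous functions. For small $\epsilon\in\mathbb{R}^l$, the function $\|\cdot\|_{g'}(1+\sum_i\epsilon_i\rho_i)$ is a Finsler metric $g'_\epsilon$ close to $g'$. We perturb in the unit tangent bundle rather than in $X$ because a geodesic and its reverse may both occur among the $y_i$.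

Each $y_i$ is nondegenerate, since a periodic Jacobi field along $y_i$ is periodic along the nondegenerate iterate of $y_i$ that occurs among our strings. By the implicit function theorem $y_i$ continues to a smooth family $y_i(\epsilon)$ of closed $g'_\epsilon$-geodesics, and these are prime for small $\epsilon$: lengths of noncontractible loops are bounded below, so a limit of multiply covered ones is multiply covered. If $o$ is the $a$-fold iterate of $y_i$, the $a$-fold iterate of $y_i(\epsilon)$ is the unique string of $g'_\epsilon$ near $o$; it is nondegenerate, with the same index and multiplicity. By the compactness principle, for small $\epsilon$ every class $\beta$ string of $g'_\epsilon$ with energy at most $\kappa_4$ lies near one of the strings $o$ and so is one of these continuations. Thus finiteness, nondegeneracy, the sum in (2) and property (3) are unchanged.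

Let $\ell_i(\epsilon)$ be the $g'_\epsilon$-length of $y_i(\epsilon)$. Since $y_i$ is a critical point of the $g'$-length, the motion of the curve does not contribute to first order, and $\partial\ell_i/\partial\epsilon_j$ at $\epsilon=0$ is the integral of $\rho_j$ along $y_i$ against arc length. It is positive for $j=i$ and zero for $j\ne i$. So for $i\ne j$ and integers $a,a'\ge1$ the function $a\ell_i-a'\ell_j$ has nonzero differential at $0$, and its zero set near $0$ is empty or a hypersurface. Only finitely many quadruples $(i,j,a,a')$ occur, so we can choose a small $\epsilon$ outside all these sets. Two different strings over the same $y_i$ are different iterates and have different lengths. Replace $g'$ by $g'_\epsilon$.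
\end{proof}

\subsection*{One critical level}
From now on $E=E_{g'}$. For a string $o$ below $\kappa$, let $Z_o\le Q$ be the stabilizer of a point of $\mathcal{Y}$ over $o$; by Lemma~\ref{lem:cover}(3) it is cyclic of order $m_o$.

Let $(\bar{\mathcal{P}}_1,\bar{\mathcal{P}}_0)$ be an $S^1$-invariant pair in $\bar{\mathcal{P}}$ with quotient $(\mathcal{Y}_1,\mathcal{Y}_0)$. In the Gysin sequence of the circle bundle over this pair, the maps $H_k(\mathcal{Y}_1,\mathcal{Y}_0)\to H_{k-2}(\mathcal{Y}_1,\mathcal{Y}_0)$ are cap products with the Euler class. That class is restricted from $H^2(\mathcal{Y};\mathbb{Z})=0$, so the sequence breaks into short exact sequences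
\begin{equation}\label{eq:gysin}
0\to H_{k-1}(\mathcal{Y}_1,\mathcal{Y}_0)\to H_k(\bar{\mathcal{P}}_1,\bar{\mathcal{P}}_0)\to H_k(\mathcal{Y}_1,\mathcal{Y}_0)\to0 ,
\end{equation}
where the right-hand map is induced by the projection and is $Q$-equivariant when the pair is $Q$-invariant.

\begin{lemma}\label{lem:level}
Let $e''<e'\le\kappa$ be regular values of $E$ such that $o$ is the only string with energy between them. For every commutative ring $R$, the homology $H_*(\mathcal{Y}^{<e'},\mathcal{Y}^{<e''};R)$ is concentrated in degree $\lambda_o$, where it is isomorphic as an $R[Q]$-module to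
\[
P_o=R[Q]\otimes_{R[Z_o]}R_{\pm};
\]
here $R_\pm$ is $R$ with $Z_o$ acting through some homomorphism $Z_o\to\{\pm1\}$.
\end{lemma}

\begin{proof}
Write $\lambda=\lambda_o$ and use integral coefficients first.

\emph{Homology in $\bar{\mathcal{P}}$.} Take $W$ as in (M) with $K>e'$. The critical set of $E|_W$ between the two levels is the circle $o$; it is Morse--Bott nondegenerate, with negative bundle $\nu$ of rank $\lambda$, and $E$ is smooth near it. The Morse--Bott lemma and the gradient flow give the usual handle attachment: for suitable $e_-\in(e'',E(o))$ there is an embedded disc bundle $D(\nu)\subset W^{<e'}$ with $D(\nu)\cap W^{\le e_-}=S(\nu)$, the sphere bundle, such that in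
\[
(L^{<e'},L^{<e''})\supset(W^{<e'},W^{<e''})\subset(W^{<e'},W^{\le e_-})\supset(W^{\le e_-}\cup D(\nu),W^{\le e_-})
\]
each inclusion is a weak equivalence on both members of the pair. All these spaces are subspaces of $L$. If an inclusion of subspaces of $L$ is a weak equivalence, so is the inclusion of their preimages in $\bar{\mathcal{P}}$, since these are coverings with the same fiber $Q$; and the inclusions of preimages are $Q$-equivariant. The preimage of $D(\nu)$ is the disjoint union of the pulled-back disc bundles $D(\nu_{\bar o})$ over the components $\bar o$ of the preimage of $o$. By excision,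
\[
H_*(\bar{\mathcal{P}}^{<e'},\bar{\mathcal{P}}^{<e''})\cong\bigoplus_{\bar o}H_*\bigl(D(\nu_{\bar o}),S(\nu_{\bar o})\bigr)
\]
as $Q$-modules. An $S^1$-orbit over $o$ is a circle that covers $o$, so it is open and closed in the preimage of $o$; thus the components $\bar o$ are the $S^1$-orbits, that is, the points of $\mathcal{Y}$ over $o$. The group $Q$ permutes them transitively, and one of them has stabilizer $Z_o$. By the Thom isomorphism, each summand is the homology of a circle with coefficients in the orientation system of $\nu_{\bar o}$, shifted by $\lambda$. It is $\mathbb{Z}$ in degrees $\lambda$ and $\lambda+1$ if $\nu_{\bar o}$ is orientable; otherwise it is the homology of $\mathbb{Z}\xrightarrow{2}\mathbb{Z}$, namely $\mathbb{Z}/2$ in degree $\lambda$ and $0$ in degree $\lambda+1$.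

\emph{Descent to $\mathcal{Y}$.} Put $\bar H_k=H_k(\bar{\mathcal{P}}^{<e'},\bar{\mathcal{P}}^{<e''})$ and $h_k=H_k(\mathcal{Y}^{<e'},\mathcal{Y}^{<e''})$. By \eqref{eq:gysin}, $h_k$ is a quotient of $\bar H_k$, so it vanishes unless $k\in\{\lambda,\lambda+1\}$, and it embeds in $\bar H_{k+1}$, so it vanishes unless $k\in\{\lambda-1,\lambda\}$. Hence $h_k=0$ for $k\ne\lambda$; this step is the reason for separating the energies, since two strings of adjacent indices on one level would spoil it. Now \eqref{eq:gysin} in degrees $\lambda$ and $\lambda+1$ gives $\bar H_\lambda\cong h_\lambda\cong\bar H_{\lambda+1}$. The bundles $\nu_{\bar o}$ are all isomorphic through the action of $Q$. If they were nonorientable, then $\bar H_\lambda\ne0=\bar H_{\lambda+1}$, a contradiction. So $\bar H_\lambda$ is a direct sum of copies of $\mathbb{Z}$, permuted transitively by $Q$, and $Z_o$ acts on its own copy by a sign. This is the induced module $\mathbb{Z}[Q]\otimes_{\mathbb{Z}[Z_o]}\mathbb{Z}_\pm$, and the projection identifies it equivariantly with $h_\lambda$. The integral homology is free abelian and lies in one degree, so the universal coefficient theorem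 gives the claim for every $R$.
\end{proof}

The circle $\bar o$ covers $o$ with deck group $Z_o$, and the sign character records the orientation monodromy of $\nu$ along $o$. It does not affect the counts below.

\subsection*{Assembling the resolution}

\begin{lemma}\label{lem:filtration}
Let $0=\mathcal{C}^0\subset\mathcal{C}^1\subset\dots\subset\mathcal{C}^n$ be chain complexes of modules over a ring. Suppose that the homology of $\mathcal{C}^i/\mathcal{C}^{i-1}$ is a projective module $P_i$ concentrated in one degree $\lambda_i$. Then there are a complex $D_*$ with $D_k=\bigoplus_{\lambda_i=k}P_i$ and a chain map $D_*\to\mathcal{C}^n$ that induces an isomorphism in homology.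
\end{lemma}

\begin{proof}
By induction, let $\varphi\colon D'\to\mathcal{C}^{n-1}$ be such a map, and write $P=P_n$, $\lambda=\lambda_n$. Let $T$ be the module of pairs $(x,\zeta)$ with $x\in\mathcal{C}^n_\lambda$, $\zeta$ a cycle in $D'_{\lambda-1}$, and $dx=\varphi(\zeta)$. Sending $(x,\zeta)$ to the class of $x$ defines a map $T\to H_\lambda(\mathcal{C}^n/\mathcal{C}^{n-1})=P$. It is onto: if $x$ represents a given class, then $dx$ is a cycle in $\mathcal{C}^{n-1}$, so $dx=\varphi(\zeta)+dx'$ with $\zeta$ a cycle and $x'\in\mathcal{C}^{n-1}_\lambda$, and $(x-x',\zeta)\in T$. As $P$ is projective, there is a section $y\mapsto(x(y),\zeta(y))$. Add $P$ to $D'$ in degree $\lambda$, with $dy=\zeta(y)$, and extend $\varphi$ by $y\mapsto x(y)$. This is a chain map from a complex $D$ that contains $D'$, and it induces isomorphisms in homology on $D'$ and on $D/D'$. The five lemma finishes the proof.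
\end{proof}

Choose regular values $0=e_0<e_1<\dots<e_n=\kappa$ with exactly one string between consecutive ones; note that $E>0$ and $\mathcal{Y}^{<0}=\emptyset$. Let $R$ be $\mathbb{Q}$ or $\mathbb{Z}$ and let $H\le Q$ be a subgroup such that all $P_o$ are finitely generated projective $R[H]$-modules. Apply Lemmas~\ref{lem:level} and~\ref{lem:filtration} to the singular complexes $C_*(\mathcal{Y}^{<e_i};R)$ of $R[H]$-modules. By Lemma~\ref{lem:perturb}(3), $\bar{\mathcal{P}}^{<\kappa}\to\bar{\mathcal{P}}$ is a weak equivalence, and comparing the homotopy sequences of the circle bundles shows that $\mathcal{Y}^{<\kappa}\to\mathcal{Y}$ is one too. So $\mathcal{Y}^{<\kappa}$ has the homology of a point, and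
\begin{equation}\label{eq:resolution}
D_*\to R,\qquad D_k=\bigoplus_{\lambda_o=k}P_o,
\end{equation}
is a finite resolution of the trivial module $R$ by finitely generated projective $R[H]$-modules. Asphericity of $X$ and tautness of $g$ enter here, through the acyclicity of $\mathcal{Y}^{<\kappa}$.

\subsection*{The $L^2$-Euler characteristic}
Let $\mathcal{N}(Q)$ be the group von Neumann algebra of $Q$. It contains $\mathbb{C}[Q]$ and has a trace that assigns to an element of $\mathbb{C}[Q]$ its coefficient at $1$. L\"uck's dimension function assigns to every $\mathcal{N}(Q)$-module a number in $[0,\infty]$; it is additive on short exact sequences, and $\dim_{\mathcal{N}(Q)}\mathcal{N}(Q)e$ is the trace of $e$ for an idempotent $e$. The $L^2$-Euler characteristic is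
\[
\chi^{(2)}(Q)=\sum_i(-1)^i\dim_{\mathcal{N}(Q)}\operatorname{Tor}_i^{\mathbb{Q}[Q]}(\mathcal{N}(Q),\mathbb{Q}),
\]
defined when the sum of the dimensions is finite. If $D_*$ is a finite resolution of $\mathbb{Q}$ by finitely generated projective $\mathbb{Q}[Q]$-modules, the Tor groups are the homology of $\mathcal{N}(Q)\otimes_{\mathbb{Q}[Q]}D_*$, a finite complex of modules of finite dimension, and additivity gives
\begin{equation}\label{eq:ltwo}
\chi^{(2)}(Q)=\sum_k(-1)^k\dim_{\mathcal{N}(Q)}\bigl(\mathcal{N}(Q)\otimes_{\mathbb{Q}[Q]}D_k\bigr).
\end{equation}
The basic computation is this. Let $Z\le Q$ be finite, $\operatorname{sgn}\colon Z\to\{\pm1\}$ a homomorphism, and $e=\frac1{|Z|}\sum_{y\in Z}\operatorname{sgn}(y)\,y$. Then $ye=\operatorname{sgn}(y)e$ for $y\in Z$, so $e^2=e$ and $\mathbb{Q}[Z]e\cong\mathbb{Q}_\pm$. Hence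
\begin{equation}\label{eq:idempotent}
\mathbb{Q}[Q]\otimes_{\mathbb{Q}[Z]}\mathbb{Q}_\pm\cong\mathbb{Q}[Q]e\ \text{ is projective, and }\ \dim_{\mathcal{N}(Q)}\mathcal{N}(Q)e=\frac1{|Z|}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
(1) Take $R=\mathbb{Q}$ and $H=Q$. By \eqref{eq:idempotent}, each $P_o$ is a cyclic projective module, so \eqref{eq:resolution} is the required resolution. By \eqref{eq:ltwo}, \eqref{eq:idempotent} and Lemma~\ref{lem:perturb}(2),
\[
\chi^{(2)}(Q)=\sum_o\frac{(-1)^{\lambda_o}}{m_o}=F(g,\beta).
\]

(2) If $Q$ is Wall--Euler finite, its finite-index subgroup of type FL is torsion-free. Conversely, let $Q'\le Q$ be torsion-free of finite index, and take $R=\mathbb{Z}$, $H=Q'$. For $y\in Q$ the group $Q'\cap yZ_oy^{-1}$ is finite and torsion-free, hence trivial. So $Q'$ acts freely on $Q/Z_o$, and $Z_o$ acts freely on $Q'\backslash Q$; both actions have the double cosets as orbits, and the second shows that there are $[Q:Q']/m_o$ of them. The module $P_o$ is a direct sum of copies of $\mathbb{Z}$ indexed by $Q/Z_o$ and permuted freely by $Q'$, so it is $\mathbb{Z}[Q']$-free of rank $[Q:Q']/m_o$. Thus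 \eqref{eq:resolution} is a finite free resolution, and $Q'$ is of type FL. The homology of $Q'$ is that of $\mathbb{Z}\otimes_{\mathbb{Z}[Q']}D_*$, so
\[
\chi(Q')=\sum_k(-1)^k\operatorname{rank}_{\mathbb{Z}[Q']}D_k=[Q:Q']\sum_o\frac{(-1)^{\lambda_o}}{m_o}=[Q:Q']\,F(g,\beta),
\]
which says $\chi_{\mathrm{Wall}}(Q)=F(g,\beta)$.
\end{proof}

\section{Consequences}\label{sec:consequences}

Theorem~\ref{thm:formula}(2) locates the failure of the Conjecture exactly.

\begin{corollary}\label{cor:iff}
If $X$ is closed aspherical and carries a $\beta$-taut metric, then the conclusion of the Conjecture holds for $(X,\beta)$ if and only if $Q_\beta$ is virtually torsion-free.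
\end{corollary}

\begin{corollary}\label{cor:npc}
If $X$ is closed aspherical, carries a $\beta$-taut metric, and also carries a Riemannian metric of nonpositive curvature, then the conclusion of the Conjecture holds for $(X,\beta)$, for every $\beta$-taut metric $g$.
\end{corollary}

\begin{proof}
We first show that $Q=Q_\beta$ is finitely generated. Let $D_*\to\mathbb{Q}$ be the resolution of Theorem~\ref{thm:formula}(1) and $I\subset\mathbb{Q}[Q]$ the augmentation ideal. By Schanuel's lemma $I\oplus D_0\cong dD_1\oplus\mathbb{Q}[Q]$, so $I$ is finitely generated, and then it is generated by finitely many of the elements $y-1$. If $Q_0$ is the subgroup generated by these $y$, then $\mathbb{Q}[Q/Q_0]$ is the quotient of $\mathbb{Q}[Q]$ by the left ideal generated by the elements $y-1$, $y\in Q_0$, which is $I$; so $\mathbb{Q}[Q/Q_0]\cong\mathbb{Q}$ and $Q_0=Q$. Hence $C$ is finitely generated.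

The group $C$ acts by isometries on the Hadamard manifold $\tilde X$. The nontrivial elements of its central subgroup $\langle\gamma\rangle\cong\mathbb{Z}$ are hyperbolic: their displacement functions attain a minimum because $\Pi$ acts properly and cocompactly, and the minimum is positive because $\Pi$ acts freely. By \cite[Theorem~II.6.12]{BridsonHaefliger}, $C$ has a finite-index subgroup of the form $\langle\gamma\rangle\times H'$. The group $H'\le\Pi$ is torsion-free and embeds in $Q$ with finite index. Apply Corollary~\ref{cor:iff}.
\end{proof}

In particular, the manifold $X$ of Theorem~\ref{thm:counter} carries no Riemannian metric of nonpositive curvature, although it is a circle bundle over a manifold that does.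

\begin{corollary}\label{cor:value}
For the manifold $X$ of Theorem~\ref{thm:counter}, $m\ge3$ and $\varepsilon^2<4/(\pi m)$, we have $F(h_\varepsilon,[z^m])=\chi(\Gamma)/m\ne0$.
\end{corollary}

\begin{proof}
Let $Z=\langle z\rangle/\langle z^m\rangle\le Q=Q_\beta$, so that $Q/Z=\Gamma$. A triangulation of the closed aspherical manifold $\Gamma\backslash\mathbb{H}_2$ gives a finite resolution of $\mathbb{Q}$ by finitely generated free $\mathbb{Q}[\Gamma]$-modules whose ranks have alternating sum $\chi(\Gamma)$. As a $\mathbb{Q}[Q]$-module, $\mathbb{Q}[\Gamma]=\mathbb{Q}[Q]\otimes_{\mathbb{Q}[Z]}\mathbb{Q}$, which by \eqref{eq:idempotent} is projective and contributes $1/m$. So \eqref{eq:ltwo} gives $\chi^{(2)}(Q)=\chi(\Gamma)/m$, and this is $F(h_\varepsilon,[z^m])$ by Theorem~\ref{thm:formula}(1). By Hirzebruch proportionality, $\chi(\Gamma)$ is a nonzero multiple of the Euler characteristic of the compact dual $\mathrm{Sp}(2)/U(2)$, which is the ratio $8/2$ of the orders of the Weyl groups.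
\end{proof}

The value $\chi(\Gamma)/m$ is given by the same formula as in Example~\ref{ex:surface}, where it is a Wall Euler characteristic. In the examples of Theorem~\ref{thm:counter} it is still a nonzero topological invariant of $(X,\beta)$, but $\chi_{\mathrm{Wall}}(Q_\beta)$ is not defined.

\begin{thebibliography}{99}

\bibitem{BangertLong} Bangert and Long, \emph{Math. Ann.} 346 (2010).

\bibitem{BridsonHaefliger} Bridson and Haefliger, Theorem II.6.12.

\bibitem{Brown} Brown, \emph{Cohomology of Groups}.

\bibitem{Deligne} Deligne, \emph{C. R. Acad. Sci. Paris} 287 (1978).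

\bibitem{Kneser56} Kneser, \emph{J. reine angew. Math.} 196 (1956).

\bibitem{Kneser79} Kneser, \emph{J. reine angew. Math.} 311/312 (1979).

\bibitem{Milnor} Milnor, \emph{Morse Theory}.

\bibitem{PlatonovRapinchuk} Platonov and Rapinchuk, \emph{Algebraic Groups and Number Theory}.

\bibitem{PrasadRapinchuk} Prasad and Rapinchuk, \emph{Publ. Math. IH\'ES} 84 (1996).

\bibitem{Raghunathan} Raghunathan, \emph{Math. Ann.} 266 (1984).

\bibitem{Savelyev} Yasha Savelyev, \emph{Geodesic string counting invariants and arithmetic of multiplicities}, arXiv:2608.02857 (2026).

\end{thebibliography}
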